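# Operators on the stopping time space that are isomorphisms on a reflexive subspace

## 1. Chain vectors, small antichains and good branches

Let $D=2^{<\mathbb N}$ be the dyadic tree: its nodes are the finite words in $0$ and $1$, ordered by extension. The level $|s|$ of a node $s$ is its length. A chain is a set of pairwise comparable nodes, and an antichain is a set of pairwise incomparable nodes. Let $C=2^{\mathbb N}$ be the Cantor set, whose points $b$ we call branches; $b|n$ is the node formed by the first $n$ letters of $b$. We put $V_s=\{b\in C: b \text{ passes through } s\}$, a clopen set, and $B_A=\bigcup_{s\in A}V_s$ for a set $A$ of nodes. Two nodes are comparable exactly when $V_s\cap V_t\neq\emptyset$.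

**Definition (the stopping time space).** For a finitely supported $x:D\to\mathbb R$ set
$$\|x\|_{S^1}=\sup\Big\{\sum_{s\in A}|x(s)|: A\text{ an antichain of }D\Big\}.$$
The space $S^1$ is the completion of $c_{00}(D)$ in this norm, and $(e_s)_{s\in D}$ denotes the unit vectors.

For example, $\|e_\emptyset+e_0\|=1$, because $\emptyset$ and $0$ are comparable, while $\|e_0+e_1\|=\|e_\emptyset+e_0+e_1\|=2$. On the nodes of one branch the norm is the sup norm, so they span $c_0$ isometrically. On an infinite antichain the norm is the $\ell_1$ norm, so it spans $\ell_1$ isometrically. Write $|u|(A)=\sum_{s\in A}|u(s)|$. Coordinates are functionals of norm $1$, and by density $\|u\|=\sup|u|(A)$ over finite antichains $A$, for every $u\in S^1$. The norm depends only on the absolute values of the coordinates and is monotone in them. So the basis is $1$-unconditional, and restriction to any set of nodes is a projection of norm at most $1$.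

"Operator" means bounded linear operator, "$T$ is an isomorphism on $X$" means that $T|_X$ is an isomorphism onto its image, and $[x_n]$ is the closed linear span. From now on $T:S^1\to S^1$ is an operator and $M=\|T\|$.

**Definition (chain vectors).** $\mathcal V$ is the set of vectors $v$ whose support is a finite chain and which satisfy $|v(s)|\le1$ for all $s$. For $b\in C$, $\mathcal V(b)$ is the set of those supported on $\{b|n:n\ge0\}$.

An antichain meets a chain at most once, so $\|v\|\le1$ for $v\in\mathcal V$. If $v_1,\dots,v_m\in\mathcal V(b)$ have disjoint supports, then $\sum\pm v_i\in\mathcal V(b)$ for all signs; this will be used constantly.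

The proof turns on the following test. Push chain vectors far out along a branch $b$ and apply $T$. Can a fixed amount of mass of the image sit on an antichain that a given measure hardly sees?

**Definition (good and bad branches).** Let $\lambda$ be a probability measure on $C$ and $c>0$. A branch $b$ is *$(c,\lambda)$-good* for $T$ if there is $j\ge1$ such that $|Tv|(A)<c$ for all $v\in\mathcal V(b)$ supported on levels $\ge j$ and all finite antichains $A$ with $\lambda(B_A)<1/j$. Otherwise $b$ is *$(c,\lambda)$-bad*.

**Condition (G).** For every $c>0$ there is a probability measure $\lambda$ such that every $b\in C$ is $(c,\lambda)$-good for $T$.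

Here is what the test is for. We say that $T$ *preserves a copy of $Z$* if $T$ is an isomorphism on some subspace isomorphic to $Z$. Dimitris Apatsidis, "Operators on the Stopping Time Space", arXiv:1503.07756 (2015), is the source of this problem: *let $T:S^1\to S^1$ be an isomorphism on some infinite-dimensional reflexive subspace $X$; does $T$ preserve a copy of $S^1$?* The answer is yes, and more is true.

**Theorem A.** Let $T:S^1\to S^1$ be an operator and let $X\subset S^1$ be an infinite-dimensional closed subspace containing no isomorphic copy of $c_0$ and no isomorphic copy of $\ell_1$. If $T|_X$ is an isomorphism, then there are operators $R,U$ on $S^1$ with $RTU=I_{S^1}$. In particular $T$ preserves a copy of $S^1$.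

The last sentence follows from $RTU=I$. Indeed $\|x\|\le\|R\|M\|Ux\|$, so $U$ is an isomorphism onto its range. For $w=Ux$ we have $\|w\|\le\|U\|\|x\|\le\|U\|\|R\|\|Tw\|$, so $T$ is an isomorphism on $U(S^1)\cong S^1$. A reflexive subspace is closed, and it contains neither $c_0$ nor $\ell_1$, since closed subspaces of reflexive spaces are reflexive. So Theorem A answers the problem.

The proof has two halves, separated by (G).

* If (G) fails, then $RTU=I$ for some $R,U$ (Proposition 3).
* If (G) holds and $T$ is an isomorphism on an infinite-dimensional closed $X$ without $\ell_1$, then $X$ contains $c_0$ (Proposition 7).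

Together they give Theorem A: for $X$ as in the theorem, (G) cannot hold by the second half, so the first half applies.

## 2. Five operators tested by hand

**Example 1 (the identity: (G) fails).** Let $T=I$ and $0<c\le1$. If $\lambda(\{b\})=0$, then for every $j$ there is $n\ge j$ with $\lambda(V_{b|n})<1/j$. Taking $v=e_{b|n}$ and $A=\{b|n\}$ we get $|v|(A)=1\ge c$, so $b$ is bad. A probability measure has only countably many atoms, so for every $\lambda$ all but countably many branches are bad. If instead $\lambda(\{b\})>0$, then for $1/j<\lambda(\{b\})$ an antichain with $\lambda(B_A)<1/j$ contains no node of $b$, and $b$ is good.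

**Example 2 (a branch projection: (G) holds).** Let $\pi$ be the restriction to the nodes of one branch $b_0$, and let $\lambda=\delta_{b_0}$. If $b\ne b_0$, then $\pi v=0$ for $v\in\mathcal V(b)$ supported beyond the level where $b$ leaves $b_0$, so $b$ is good. The branch $b_0$ is good because $\lambda(\{b_0\})=1$: an antichain with $\lambda(B_A)<1$ misses $b_0$. The range of $\pi$ is $c_0$, which does not contain $\ell_1$ and so does not contain $S^1$; hence $\pi$ does not preserve a copy of $S^1$. Thus in Theorem A the assumption that $X\not\supset c_0$ cannot be dropped.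

**Example 3 (an antichain projection: (G) holds).** Let $\rho$ be the restriction to an infinite antichain $\{s_1,s_2,\dots\}$. A branch contains at most one $s_i$, so $\rho v=0$ for $v\in\mathcal V(b)$ supported far enough out, and every branch is good for every $\lambda$. The range is $\ell_1$, which does not contain $c_0$ and so does not contain $S^1$. The assumption $X\not\supset\ell_1$ cannot be dropped either.

**Example 4 (spreading: the measure matters).** Let $\mu$ be the fair-coin measure, $h_n=\sum_{|t|=n}2^{-n}e_t$, and $Tx=\sum_nx(b_0|n)h_n$. For an antichain $A$,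
$$\Big|\sum a_nh_n\Big|(A)=\sum_{t\in A}|a_{|t|}|\,\mu(V_t)\le\max|a_n|\,\mu(B_A),$$
so $T$ is bounded, and $|Tv|(A)\le\mu(B_A)$ for $v\in\mathcal V$. With $\lambda=\mu$ and $j\ge1/c$ every branch is good, so (G) holds. But $\lambda=\delta_{b_0}$ is a wrong choice when $c\le\frac12$. For $n\ge j$ the antichain $A=\{t:|t|=n,\ t\ne b_0|n\}$ has $\lambda(B_A)=0$ and $|Te_{b_0|n}|(A)=1-2^{-n}\ge c$, so $b_0$ is bad. One must look for a measure that fits $T$.

**Example 5 (infinitely many bad branches need not suffice).** Let $b_\infty=000\cdots$ and $b_n=0^n1000\cdots$ for $n\ge0$. The set $\mathcal B=\{b_\infty,b_0,b_1,\dots\}$ is closed. Let $T$ be the restriction to the nodes lying on branches of $\mathcal B$. If $\lambda_i$ is a probability measure carried by $b_0,\dots,b_{i-1}$, then $b_i$ is $(1,\lambda_i)$-bad, exactly as in Example 1. So by enlarging the measure step by step one finds infinitely many bad branches. Still (G) holds, with $\lambda=\frac12\delta_{b_\infty}+\sum_{n\ge0}2^{-n-2}\delta_{b_n}$. Each $b\in\mathcal B$ is an atom of $\lambda$ and is good, as in Example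 1. If $b\notin\mathcal B$, then $V_{b|k}\cap\mathcal B=\emptyset$ for large $k$, so $Tv=0$ for $v\in\mathcal V(b)$ far out.

## 3. Measures on the Cantor set and averaging over signs

Measures are finite Borel measures on $C$, and $w^*$ refers to the dual of the separable space $C(C)$ of continuous functions on $C$. So $\{\nu\ge0:\nu(C)\le M\}$ is $w^*$-compact and metrizable. We use the following facts.

* If $O$ is clopen, then $1_O$ is continuous, so $m_k\to\nu$ in $w^*$ implies $m_k(O)\to\nu(O)$.
* A clopen $O$ is a finite union of sets $V_s$. So all nodes $t$ of sufficiently large level satisfy $V_t\subset O$ or $V_t\cap O=\emptyset$; we say then that $t$ is *decided by $O$*.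
* Finite measures are inner regular: the measure of a Borel set is the supremum over its compact subsets. A compact $G$ is the intersection of the decreasing clopen sets $\bigcup\{V_s:|s|=n,\ V_s\cap G\ne\emptyset\}$. So $\nu(G)=\inf\nu(P)$ over clopen $P\supset G$, and one $P$ can serve finitely many measures at once. By compactness, two disjoint compact subsets of a clopen set lie in disjoint clopen subsets of it.
* If $A$ is an antichain, then $\lambda(B_A)=\sum_{t\in A}\lambda(V_t)$. If $A_1,A_2,\dots$ are antichains with pairwise disjoint $B_{A_i}$, then $\bigcup A_i$ is an antichain, since comparable nodes have intersecting sets $V_t$.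
* For $u\in S^1$ the restriction of $u$ to levels $\ge L$ tends to $0$ in norm as $L\to\infty$: this is clear for finite supports and passes to limits.

**Definition (mass measure).** Fix a point $p(t)\in V_t$ for each node $t$. For $z\in S^1$ and a finite antichain $A$ put $m(z,A)=\sum_{t\in A}|z(t)|\,\delta_{p(t)}$.

So $m(z,A)(C)=|z|(A)$. If all nodes of $A$ are decided by the clopen set $O$, then
$$m(z,A)(O)=|z|\big(\{t\in A:V_t\subset O\}\big).\tag{1}$$
For instance, if $z_n=e_{b|n}$ and $A_n=\{b|n\}$, then $m(z_n,A_n)=\delta_{p(b|n)}\to\delta_b$.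

**Sign averaging.** Let $A_1,\dots,A_m$ be disjoint finite sets whose union $G$ is an antichain, let $z_1,\dots,z_m\in S^1$, and let $\varepsilon_i$ be independent random signs. Then
$$\mathbb E\Big|\sum_i\varepsilon_iz_i\Big|(G)\ge\sum_i|z_i|(A_i).\tag{2}$$
For scalars, $\mathbb E|\sum_i\varepsilon_i\alpha_i|\ge|\alpha_k|$ for each $k$: fix the other signs, let $Y$ be the sum of the other terms, and use $\frac12(|\alpha_k+Y|+|-\alpha_k+Y|)\ge|\alpha_k|$. Apply this at each $t\in A_k$ with $\alpha_i=z_i(t)$ and add up.

## 4. A bad branch produces a singular measure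

**Lemma 1.** Let $z_k\in S^1$ tend to $0$ coordinatewise, with $\|\sum_{k\in F}\pm z_k\|\le M$ for all finite $F$ and all signs. Let $A_k$ be finite antichains with $|z_k|(A_k)\ge c>0$ and $\lambda(B_{A_k})\to0$, where $\lambda$ is a probability measure. Then, after passing to a subsequence and to subsets $A_k'\subset A_k$, the minimal level of $A_k'$ tends to $\infty$, and $m(z_k,A_k')$ converges $w^*$ to a measure $\nu$ with $\nu\perp\lambda$ and $c\le\nu(C)\le M$.

*Proof.* **Step 1 (get a limit).** There are finitely many nodes of level $\le k$, so after passing to a subsequence $\sum_{|t|\le k}|z_k(t)|<1/k$. Let $A_k'=\{t\in A_k:|t|>k\}$ and $m_k=m(z_k,A'_k)$. Then $c-1/k\le m_k(C)\le\|z_k\|\le M$. Pass to a further subsequence with $m_k\to\nu$; clearly $c\le\nu(C)\le M$.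

**Step 2 (isolate the absolutely continuous part, supposing it is nonzero).** Let $\nu=\nu_a+\nu_s$ be the Lebesgue decomposition with respect to $\lambda$, and suppose $\eta:=\nu_a(C)>0$. Since $\nu_s$ is carried by a $\lambda$-null set, there is a compact $\lambda$-null $G$ with $\nu_s(C\setminus G)<\eta/8$. As $\nu_a(G)=0$, there is a clopen $P\supset G$ with $\nu_a(P)<\eta/8$. For $O=C\setminus P$ we get $\nu_s(O)<\eta/8$ and $\nu(O)\ge\nu_a(O)>7\eta/8$. Put $B_k=B_{A_k'}$. Since $\lambda(B_k)\to0$ and $\nu_a\ll\lambda$, also $\nu_a(B_k)\to0$.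

**Step 3 (extract infinitely many disjoint pieces of mass $\eta/2$).** Choose $k_1<k_2<\cdots$ inductively such that, with $\Omega_j=O\cap\bigcup_{i<j}B_{k_i}$,

* $\nu_a(B_{k_i})<2^{-i}\eta/8$ for every $i$;
* $m_{k_j}(\Omega_j)<\eta/4$ and $m_{k_j}(O)>3\eta/4$;
* every node of $A_{k_j}'$ is decided by $O$ and by $\Omega_j$.

The second point is possible because $\Omega_j$ is clopen with $\nu(\Omega_j)\le\nu_s(O)+\sum_{i<j}\nu_a(B_{k_i})<\eta/4$, and $\nu(O)>7\eta/8$. Let $A_j''=\{t\in A_{k_j}':V_t\subset O\setminus\Omega_j\}$. By (1), $|z_{k_j}|(A_j'')=m_{k_j}(O\setminus\Omega_j)\ge\eta/2$. For $i<j$ we have $B_{A_i''}\subset O\cap B_{k_i}\subset\Omega_j$, while $B_{A_j''}\cap\Omega_j=\emptyset$. So the sets $B_{A''_j}$ are pairwise disjoint.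

**Step 4 (contradict the bound on signed sums).** The union of the $A_j''$ is an antichain, so by (2), for every $J$,
$$M\ge\mathbb E\Big\|\sum_{j\le J}\varepsilon_jz_{k_j}\Big\|\ge\sum_{j\le J}|z_{k_j}|(A_j'')\ge J\eta/2 .$$
This is impossible for large $J$. Hence $\nu_a=0$. $\square$

**Lemma 2.** If $b$ is $(c,\lambda)$-bad, there are successive $v_k\in\mathcal V(b)$ (that is, supported in successive intervals of levels) and finite antichains $A_k$ with minimal level tending to $\infty$ such that $Tv_k\to0$ coordinatewise and $m(Tv_k,A_k)\to\nu$ in $w^*$, where $\nu\perp\lambda$ and $c\le\nu(C)\le M$.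

*Proof.* For each $j$, badness gives $v^j\in\mathcal V(b)$ supported on levels $\ge j$ and a finite antichain $A^j$ with $\lambda(B_{A^j})<1/j$ and $|Tv^j|(A^j)\ge c$. Choose a successive subsequence $(v_k)$ and put $z_k=Tv_k$. Signed finite sums of the $v_k$ are in $\mathcal V(b)$, so $\|\sum_{k\in F}\pm z_k\|\le M$. Choosing the signs to suit one coordinate $t$ gives $\sum_k|z_k(t)|\le M$, so $z_k(t)\to0$. Apply Lemma 1. $\square$

For $T=I$ and $\lambda(\{b\})=0$, one may take $v_k=e_{b|n_k}$ and $A_k=\{b|n_k\}$, and then $\nu=\delta_b$.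

## 5. Uncountably many bad branches produce a copy of $S^1$

Suppose (G) fails. To find $S^1$ inside $T$ we want chain vectors $u_\sigma$ ($\sigma\in D$) and finite antichains $F_\sigma$ carrying a fixed part of $Tu_\sigma$, with two features. Along a chain of $\sigma$'s the supports of the $u_\sigma$ should lie on one branch, which makes $e_\sigma\mapsto u_\sigma$ bounded. For incomparable $\sigma$'s the sets $B_{F_\sigma}$ should be disjoint, which makes the coefficients recoverable.

The first thing to try is to fix one $\lambda$, take a bad branch and use its vectors. A single branch cannot split. For Example 2 with the coin measure, $b_0$ is the only bad branch for $0<c\le1$, and $T$ does not preserve $S^1$. Next, one adds the new measure $\nu$ to $\lambda$ and repeats. This yields a sequence of branches with mutually singular measures. But a tree requires, near the branch and measure used at $\sigma$, two others for $\sigma0$ and $\sigma1$, near each of these two more, and so on. Example 5 shows that a sequence may not allow this: there the pairs $(b_n,\delta_{b_n})$ can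 accumulate only at $(b_\infty,\delta_{b_\infty})$, so no second splitting is possible. The way out is to run the procedure $\omega_1$ times, which is possible since at each countable stage one measure dominates all earlier ones. An uncountable subset of a separable metrizable space has plenty of points of accumulation, even after all points that are not such have been removed.

**Proposition 3.** If (G) fails for $T$, there are operators $U,R$ on $S^1$ with $RTU=I_{S^1}$.

*Proof.* There is $c>0$ such that for every probability measure $\lambda$ some branch is $(c,\lambda)$-bad.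

**Step 1 (an uncountable family with no isolated points).** By transfinite induction we choose, for each $\alpha<\omega_1$, a probability measure $\lambda_\alpha$, a branch $b_\alpha$ and a measure $\nu_\alpha$. First let $\lambda_\alpha$ be such that $\nu_\beta\ll\lambda_\alpha$ for all $\beta<\alpha$: a normalized weighted sum of the countably many $\nu_\beta$ will do, and $\lambda_0$ is arbitrary. Then take a $(c,\lambda_\alpha)$-bad branch $b_\alpha$, and let $(v_k^\alpha)_k$, $(A_k^\alpha)_k$, $\nu_\alpha$ come from Lemma 2.

For $\beta<\alpha$ we have $\nu_\alpha\perp\lambda_\alpha$ and $\nu_\beta\ll\lambda_\alpha$, so $\nu_\alpha\perp\nu_\beta$. The $\nu_\alpha$ are nonzero, hence distinct. So the points $(b_\alpha,\nu_\alpha)$ are $\omega_1$ many distinct points of the separable metrizable space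
$$E=C\times\{\nu\ge0:\nu(C)\le M\},$$
with the $w^*$-topology on the second factor. We identify $\alpha$ with $(b_\alpha,\nu_\alpha)$. Discard all points that have a neighborhood containing only countably many of our points. Such neighborhoods may be taken from a countable base, so only countably many points are discarded. Let $\Gamma$ be the uncountable set that remains. Every neighborhood of a point of $\Gamma$ contains uncountably many of our points, and all but countably many of these are in $\Gamma$.

**Step 2 (build the tree of vectors and antichains).** Enumerate $D=\{\sigma_1,\sigma_2,\dots\}$ with nondecreasing lengths, so that each node comes after its predecessor. When $\sigma=\sigma_j$ is treated, we are given an open $W^0_\sigma\subset E$, a point $\alpha=\alpha(\sigma)\in\Gamma\cap W_\sigma^0$ and a clopen $C_\sigma\subset C$ with $\nu_\alpha(C_\sigma)>c/2$. For $\sigma=\emptyset$ take $W^0_\emptyset=E$, $C_\emptyset=C$ and any $\alpha\in\Gamma$. Put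
$$u_\sigma=v_k^\alpha,\qquad F_\sigma=\{t\in A_k^\alpha:V_t\subset C_\sigma\},$$
with $k$ so large that the following hold, the last three for all $i<j$:

* (a) $|Tu_\sigma|(F_\sigma)>c/2$;
* (b) $|Tu_{\sigma_j}|(F_{\sigma_i})\le c2^{-i-j-3}$;
* (c) $|Tu_{\sigma_i}|(F_{\sigma_j})\le c2^{-i-j-3}$;
* (d) all levels of $\operatorname{supp}u_{\sigma_j}$ exceed those of $\operatorname{supp}u_{\sigma_i}$, and all levels of $F_{\sigma_j}$ exceed those of $F_{\sigma_i}$.

This is possible. For (a): the levels of $A^\alpha_k$ tend to infinity, so for large $k$ all its nodes are decided by $C_\sigma$, and by (1) $|Tu_\sigma|(F_\sigma)=m(Tv_k^\alpha,A_k^\alpha)(C_\sigma)\to\nu_\alpha(C_\sigma)>c/2$. For (b): $Tv_k^\alpha\to0$ coordinatewise and $F_{\sigma_i}$ is finite. For (c): the restriction of $Tu_{\sigma_i}$ to high levels is small in norm, and $F_{\sigma_j}$ is an antichain on high levels. For (d): the $v^\alpha_k$ are successive and the levels of $A_k^\alpha$ tend to infinity.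

Now prepare the two successors of $\sigma$. Let $n_\sigma$ be the largest level of $\operatorname{supp}u_\sigma$ and
$$W_\sigma=\{(b,\nu)\in W_\sigma^0:\ b|n_\sigma=b_\alpha|n_\sigma,\ \nu(C_\sigma)>c/2\}.$$
This set contains $\alpha$, and it is open because $C_\sigma$ is clopen. Choose distinct $\beta_0,\beta_1\in\Gamma\cap W_\sigma$. Since $\nu_{\beta_0}\perp\nu_{\beta_1}$ and both have mass $>c/2$ on $C_\sigma$, inner regularity gives disjoint compact subsets of $C_\sigma$ with $\nu_{\beta_0}$- respectively $\nu_{\beta_1}$-measure $>c/2$. Enclose these in disjoint clopen sets $C_{\sigma0},C_{\sigma1}\subset C_\sigma$; then $\nu_{\beta_i}(C_{\sigma i})>c/2$. Put $\alpha(\sigma i)=\beta_i$ and $W_{\sigma i}^0=W_\sigma$ for $i=0,1$.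

**Step 3 (the operator $U$: chains go to chains).** Let $\sigma\le\tau$. Then $\alpha(\tau)\in W_\tau\subset W_\sigma$, so $b_{\alpha(\tau)}|n_\sigma=b_{\alpha(\sigma)}|n_\sigma$, and $\operatorname{supp}u_\sigma\cup\operatorname{supp}u_\tau$ lies on the branch $b_{\alpha(\tau)}$: it is a chain. By (d) the supports of all the $u_\sigma$ are pairwise disjoint. Let $A$ be an antichain and let $\mathcal A$ be the set of $\sigma$ with $A\cap\operatorname{supp}u_\sigma\ne\emptyset$. Then $A$ meets each $\operatorname{supp}u_\sigma$ in at most one point, and $\mathcal A$ is an antichain: for $\sigma<\tau$ in $\mathcal A$, $A$ would contain two distinct nodes of a chain. Hence $|\sum a_\sigma u_\sigma|(A)\le\sum_{\sigma\in\mathcal A}|a_\sigma|$, so $\|\sum a_\sigma u_\sigma\|\le\|(a_\sigma)\|_{S^1}$. So $Ue_\sigma=u_\sigma$ defines an operator with $\|U\|\le1$.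

**Step 4 (the operator $\Phi$: reading off coefficients).** Let $\varphi_\sigma(z)=\sum_{t\in F_\sigma}\operatorname{sgn}(Tu_\sigma(t))\,z(t)$ and $\Phi z=(\varphi_\sigma(z))_\sigma$. The $F_\sigma$ are pairwise disjoint by (d), so $\Phi$ maps $c_{00}(D)$ to $c_{00}(D)$. For an antichain $\mathcal A\subset D$, the sets $C_\sigma\supset B_{F_\sigma}$, $\sigma\in\mathcal A$, are pairwise disjoint, so $\bigcup_{\sigma\in\mathcal A}F_\sigma$ is an antichain. Hence
$$\sum_{\sigma\in\mathcal A}|\varphi_\sigma(z)|\le|z|\Big(\bigcup_{\sigma\in\mathcal A}F_\sigma\Big)\le\|z\| .$$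
Thus $\Phi$ extends to an operator on $S^1$ with $\|\Phi\|\le1$, whose coordinates are still the $\varphi_\sigma$.

**Step 5 ($\Phi TU$ is invertible).** The matrix of $\Phi TU$ has entries $\varphi_\sigma(Tu_\tau)$. Write $\Phi TU=\Delta+\mathcal E$ with $\Delta$ the diagonal part. Its entries are $|Tu_\sigma|(F_\sigma)\in(c/2,M]$, so by unconditionality $\Delta$ is invertible with $\|\Delta^{-1}\|\le2/c$. By (b) and (c), the off-diagonal entries have absolute sum at most $2\sum_{i<j}c2^{-i-j-3}\le c/4$. The norm of $S^1$ is at most the $\ell_1$ norm, so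
$$\|\mathcal Ea\|\le\tfrac c4\sup_\sigma|a_\sigma|\le\tfrac c4\|a\| .$$
Hence $\|\Delta^{-1}\mathcal E\|\le\frac12$, and $\Phi TU=\Delta(I+\Delta^{-1}\mathcal E)$ is invertible by the Neumann series. With $R=(\Phi TU)^{-1}\Phi$ we get $RTU=I$. $\square$

## 6. Block subspaces without $\ell_1$ are uniformly integrable

Now suppose (G) holds, with measure $\lambda$ for a given $c$. Each branch has its own $j$, and it would be convenient to have one $j$ for all. This can fail. In Example 3 with $c\le1$, fix $j$. Since $\sum_i\lambda(V_{s_i})\le1$, there is $i$ with $|s_i|\ge j$ and $\lambda(V_{s_i})<1/j$. Then $v=e_{s_i}$ and $A=\{s_i\}$ show that $j$ does not work for branches through $s_i$. The troublesome nodes there span $\ell_1$, and the absence of $\ell_1$ in $X$ must enter. It enters through a measure $\lambda_0$ that controls all vectors of $X$ at once, so that we may throw away a set of branches of small $\lambda_0$-measure.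

**Lemma 4.** Let $(x_n)$ be normalized, $x_n$ finitely supported on levels in $I_n$, $\max I_n<\min I_{n+1}$, and suppose $[x_n]$ contains no copy of $\ell_1$. Put $X_k=\operatorname{span}\{x_n:n\ge k\}$. There is a probability measure $\lambda_0$ such that for every $\varepsilon>0$ there are $\eta>0$ and $n_0$ with
$$y\in X_{n_0},\ A\text{ a finite antichain},\ \lambda_0(B_A)<\eta\ \Longrightarrow\ |y|(A)\le\varepsilon\|y\|.$$

*Proof.* **Step 1 (what the absence of $\ell_1$ forbids).** Suppose that for some $\varepsilon>0$ there are successive finite linear combinations $y_1,y_2,\dots$ of the $x_n$ with $\|y_i\|\le1$, and finite antichains $F_i\subset\operatorname{supp}y_i$ with $|y_i|(F_i)>\varepsilon$ and pairwise disjoint $B_{F_i}$. Then $\bigcup F_i$ is an antichain, and since the supports of the $y_i$ are disjoint,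
$$\sum|a_i|\ge\Big\|\sum a_iy_i\Big\|\ge\Big|\sum a_iy_i\Big|\Big(\bigcup F_i\Big)\ge\varepsilon\sum|a_i| .\tag{3}$$
So $\ell_1$ embeds in $[x_n]$. Such a situation is therefore excluded, for every $\varepsilon$.

**Step 2 (limit measures, and what we want from them).** Let $H$ be the set of all $w^*$-limits of sequences $m(y_k,A_k)$, where $y_k\in X_k$, $\|y_k\|\le1$, and $A_k\subset\operatorname{supp}y_k$ is an antichain. Then $\nu(C)\le1$ for $\nu\in H$, and the minimal level of $A_k$ tends to $\infty$. We claim that for every $\varepsilon>0$ there is a probability measure $\lambda_\varepsilon$ such that for every $\nu\in H$ the $\lambda_\varepsilon$-singular part of $\nu$ has mass at most $\varepsilon$.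

**Step 3 (if the claim fails, find disjoint compact sets carrying mass).** Suppose the claim fails for $\varepsilon$. Apply the failure successively to probability measures $\lambda_i$ with $\nu_1,\dots,\nu_{i-1}\ll\lambda_i$ ($\lambda_1$ arbitrary). This gives $\nu_i\in H$ whose $\lambda_i$-singular part has mass $>\varepsilon$, hence a compact $\lambda_i$-null set $G_i$ with $\nu_i(G_i)>\varepsilon$ and $\nu_k(G_i)=0$ for $k<i$. Choose clopen $P_i\supset G_i$ with $\nu_k(P_i)<\varepsilon2^{-i-1}$ for $k<i$. Put $K_k=G_k\setminus\bigcup_{i>k}P_i$. These sets are compact, and pairwise disjoint because for $k<i$ we have $K_i\subset P_i$ and $K_k\cap P_i=\emptyset$. Moreover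
$$\nu_k(K_k)>\varepsilon-\sum_{i>k}\varepsilon2^{-i-1}\ge\varepsilon/2 .$$

**Step 4 (from disjoint compact to disjoint clopen sets).** The $K_k$ may accumulate on each other, so we thin out. Pass to a subsequence with $\nu_k\to\mu$ in $w^*$. Since $\sum_k\mu(K_k)\le\mu(C)<\infty$, $\mu(K_k)\to0$. Choose inductively $k_1<k_2<\cdots$ and clopen $P_i'\supset K_{k_i}$ with
$$\mu(P_i')<\varepsilon2^{-i-2},\qquad \nu_{k_j}(P_i')<\varepsilon2^{-i-2}\quad\text{for all }i<j .$$
To choose $k_j$, take it so large that $\mu(K_{k_j})<\varepsilon2^{-j-2}$ and that $\nu_{k_j}(P'_i)$, which is close to $\mu(P'_i)$, is below $\varepsilon2^{-i-2}$ for the finitely many $i<j$. Then choose $P_j'$. The clopen sets $O_j=P_j'\setminus\bigcup_{i<j}P_i'$ are pairwise disjoint, and $\nu_{k_j}(O_j)>\varepsilon/2-\sum_{i<j}\varepsilon2^{-i-2}>\varepsilon/4$.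

**Step 5 (return to vectors and contradict Step 1).** Each $\nu_{k_j}\in H$ is the limit of a sequence $m_l=m(y_l,A_l)$ as in Step 2. For $j=1,2,\dots$ in turn, take $l$ so large that $y_l\in X_l$ is successive to the vectors already chosen, $m_l(O_j)>\varepsilon/4$, and all nodes of $A_l$ are decided by $O_j$. With $F_j=\{t\in A_l:V_t\subset O_j\}$, (1) gives $|y_l|(F_j)=m_l(O_j)>\varepsilon/4$, and $B_{F_j}\subset O_j$. So the $B_{F_j}$ are pairwise disjoint, which contradicts Step 1 with $\varepsilon/4$. The claim is proved.

**Step 6 (one measure dominating $H$).** Put $\lambda_0=\sum_{k\ge1}2^{-k}\lambda_{1/k}$. If $\lambda_0(E)=0$ and $\nu\in H$, then $\lambda_{1/k}(E)=0$ for all $k$, so only the $\lambda_{1/k}$-singular part of $\nu$ charges $E$, and $\nu(E)\le1/k$ for all $k$. Thus $\nu\ll\lambda_0$ for every $\nu\in H$.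

**Step 7 (from absolute continuity of limits to uniform smallness).** Suppose the conclusion fails for some $\varepsilon$. Using $\eta=2^{-k}$ and $n_0=k$, normalizing, and replacing antichains by their intersections with supports, we get $y_k\in X_k$ with $\|y_k\|=1$ and finite antichains $A_k\subset\operatorname{supp}y_k$ with $\lambda_0(B_{A_k})<2^{-k}$ and $|y_k|(A_k)>\varepsilon$. Pass to a subsequence with $m_k=m(y_k,A_k)\to\nu$; then $\nu\in H$, so $\nu\ll\lambda_0$ and $\nu(B_{A_k})\to0$. Choose $k_1<k_2<\cdots$ such that $\nu(B_{A_{k_i}})<2^{-i}\varepsilon/4$, the $y_{k_j}$ are successive and, with $\Omega_j=\bigcup_{i<j}B_{A_{k_i}}$, $m_{k_j}(\Omega_j)<\varepsilon/2$ and the nodes of $A_{k_j}$ are decided by $\Omega_j$. This is possible because $\Omega_j$ is clopen with $\nu(\Omega_j)<\varepsilon/4$. The antichains $F_j=\{t\in A_{k_j}:V_t\cap\Omega_j=\emptyset\}$ satisfy $|y_{k_j}|(F_j)=m_{k_j}(C)-m_{k_j}(\Omega_j)>\varepsilon/2$. For $i<j$, $B_{F_i}\subset\Omega_j$ and $B_{F_j}\cap\Omega_j=\emptyset$, so the $B_{F_j}$ are pairwise disjoint. This contradicts Step 1.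 $\square$

## 7. Cutting a vector into chain vectors

Goodness speaks about chain vectors only, so a general vector must be cut into them, and the cutting must not lose norm.

**Lemma 5.** Let $x$ be supported on levels in the finite interval $I=[p,q]$. For $|s|\ge p$ let $N(s)=\max\{|x|(A):A\text{ an antichain in }\{s'\ge s\}\}$. For $p\le|s|\le q$ put
$$\beta(s)=N(s)-N(s0)-N(s1),\qquad\theta(s)=\frac{x(s)}{N(s)}\ \ (0\text{ if }N(s)=0),\qquad v_s=\sum_{s'\le s,\ |s'|\ge p}\theta(s')e_{s'} .$$
Then $\beta\ge0$, $N(s)=\sum_{s'\ge s,\,|s'|\le q}\beta(s')$, $\sum_s\beta(s)=\|x\|$, $v_s\in\mathcal V$, $\operatorname{supp}v_s\subset\operatorname{supp}x$, and $x=\sum_s\beta(s)v_s$.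

For example, let $x=3e_\emptyset+2e_0+2e_1$ and $I=[0,1]$. Then $N(0)=N(1)=2$ and $N(\emptyset)=\max(3,4)=4$, so $\beta(\emptyset)=0$, $\beta(0)=\beta(1)=2$, $v_0=\frac34e_\emptyset+e_0$ and $v_1=\frac34e_\emptyset+e_1$. Indeed $2v_0+2v_1=x$ and $2+2=4=\|x\|$.

*Proof.* An antichain in $\{s'\ge s\}$ is either $\{s\}$ or the union of an antichain above $s0$ and one above $s1$. So $N(s)=\max(|x(s)|,N(s0)+N(s1))$, and $N=0$ beyond level $q$. This gives $\beta\ge0$ and $|\theta|\le1$, hence $v_s\in\mathcal V$; clearly $\operatorname{supp}v_s\subset\operatorname{supp}x$. Since $N(s)=\beta(s)+N(s0)+N(s1)$, backward induction on the level gives $N(s)=\sum_{s'\ge s,\,|s'|\le q}\beta(s')$. Antichains on levels $\ge p$ split into antichains above the nodes of level $p$, so $\sum_s\beta(s)=\sum_{|s|=p}N(s)=\|x\|$. Finally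
$$\sum_s\beta(s)v_s=\sum_{s'}\theta(s')\Big(\sum_{s\ge s'}\beta(s)\Big)e_{s'}=\sum_{s'}\theta(s')N(s')e_{s'}=x,$$
since $N(s')=0$ forces $x(s')=0$. $\square$

Suppose now that we have blocks $x_n=\sum_s\beta_n(s)v_s$ and error vectors $r_s$, with $|r_s|(A)\le c$ for each $s$ and each antichain $A$. The triangle inequality bounds $\sum_na_n\sum_s\beta_n(s)r_s$ only by $c\sum_n|a_n|\|x_n\|$. This is an $\ell_1$ estimate, useless next to $\|\sum a_nx_n\|$. Goodness gives more than a bound for each $s$ separately: since sums of chain vectors along one branch are again chain vectors, it will bound the *sum* of errors along each branch. The next lemma shows that this suffices.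

**Lemma 6.** Let $x_1,x_2,\dots$ be supported on successive finite level-intervals $I_n$, with $N_n,\beta_n$ as in Lemma 5. Let $\Psi\ge0$ be a function on the nodes with level in $\bigcup I_n$ such that $\sum_n\max\{\Psi(s):s\in b,|s|\in I_n\}\le c$ for every branch $b$, where $s\in b$ means that $s$ lies on $b$. Then for all finitely supported scalars $(a_n)$,
$$\sum_n|a_n|\sum_{|s|\in I_n}\beta_n(s)\Psi(s)\le c\,\Big\|\sum_na_nx_n\Big\|.$$

*Proof.* **Step 1 (replace $\Psi$ by increments, so that $\beta_n$ becomes $N_n$).** For $|s|\in I_n$ let $\Psi^\sharp(s)=\max\{\Psi(s'):s'\le s,|s'|\in I_n\}$ and $\psi(s)=\Psi^\sharp(s)-\Psi^\sharp(s^-)\ge0$. Here $s^-$ is the predecessor of $s$, and $\Psi^\sharp(s^-):=0$ if $|s|=\min I_n$. Put $\psi=0$ at all other nodes. Since $\Psi(s)\le\Psi^\sharp(s)=\sum_{s'\le s,\,|s'|\in I_n}\psi(s')$,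
$$\sum_{|s|\in I_n}\beta_n(s)\Psi(s)\le\sum_{|s'|\in I_n}\psi(s')\sum_{s\ge s',\,|s|\in I_n}\beta_n(s)=\sum_{|s'|\in I_n}\psi(s')N_n(s').$$
So, with $g=\sum_n|a_n|\sum_{|s|\in I_n}N_n(s)e_s$, the left side of the claim is at most $\sum_s\psi(s)g(s)$.

**Step 2 (bound this by $c\|g\|$).** Along each branch, $\sum_{s\in b}\psi(s)=\sum_n\Psi^\sharp(b|\max I_n)\le c$. The vector $g$ has finite support and $g\ge0$, so Lemma 5 applied to $g$ with $p=0$ writes $g$ as a combination, with nonnegative coefficients of sum $\|g\|$, of vectors $v\in\mathcal V$ with coordinates in $[0,1]$. For each such $v$ we have $\sum_s\psi(s)v(s)\le c$, as $v$ is supported on a branch. Hence $\sum_s\psi(s)g(s)\le c\|g\|$.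

**Step 3 ($\|g\|\le\|\sum a_nx_n\|$).** Let $A$ be a finite antichain of nodes with levels in $\bigcup I_n$. For $s\in A$ with $|s|\in I_n$ choose an antichain $A_s\subset\{s'\ge s:|s'|\in I_n\}$ with $|x_n|(A_s)=N_n(s)$. Nodes above incomparable nodes are incomparable, so $\bigcup_{s\in A}A_s$ is a disjoint union and an antichain. As the $x_n$ have disjoint supports,
$$\sum_{s\in A}g(s)=\Big|\sum a_nx_n\Big|\Big(\bigcup_{s\in A}A_s\Big)\le\Big\|\sum a_nx_n\Big\| .\qquad\square$$

## 8. Under (G), a subspace without $\ell_1$ contains $c_0$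

**Proposition 7.** If $T$ satisfies (G), $X\subset S^1$ is an infinite-dimensional closed subspace without copies of $\ell_1$, and $T|_X$ is an isomorphism, then $X$ contains a copy of $c_0$.

The plan is to split the images of blocks of $X$ into a part dominated by a multiple of $\lambda$, which is $c_0$-like as in Example 4, and a remainder, which Lemma 6 makes so small that it can be absorbed.

*Proof.* We use Rosenthal's $\ell_1$-theorem: a bounded sequence in a Banach space has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$.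

**Step 1 (replace $X$ by the span of successive blocks).** Let $\|Tx\|\ge\kappa_0\|x\|$ on $X$ with $0<\kappa_0\le M$. Take a bounded separated sequence in $X$. By Rosenthal's theorem it has a weakly Cauchy subsequence. Differences of consecutive terms along it are weakly null and bounded away from $0$ in norm, so after normalization they form a normalized weakly null sequence in $X$, which is then coordinatewise null. Let $\delta=\kappa_0/(4M)\le\frac14$. Restrictions of the terms to any fixed finite set of levels tend to $0$, and each single term is small on high levels. So we can choose inductively a subsequence $(x_n^0)$ and successive finite level-intervals $I_n$ such that the restriction $w_n$ of $x_n^0$ to $I_n$ satisfies $\|x^0_n-w_n\|\le\delta2^{-n-1}$. Put $x_n=w_n/\|w_n\|$. Then $\|x_n-w_n\|=|1-\|w_n\||\le\delta2^{-n-1}$, so $\|x_n-x_n^0\|\le\delta2^{-n}$.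

Restriction to the levels in $I_n$ gives $|a_n|\le\|\sum a_ix_i\|$. Hence $\|\sum a_n(x_n-x_n^0)\|\le\delta\|\sum a_nx_n\|$, and $\sum a_nx_n\mapsto\sum a_nx_n^0$ extends to an isomorphism of $[x_n]$ onto a subspace of $X$. In particular $[x_n]$ contains no $\ell_1$. For $y\in[x_n]$ with image $y^0\in X$,
$$\|Ty\|\ge\|Ty^0\|-M\|y-y^0\|\ge\kappa_0(1-\delta)\|y\|-M\delta\|y\|\ge\kappa\|y\|,\qquad\kappa=\kappa_0/2,$$
since $\kappa_0\delta\le\kappa_0/4$ and $M\delta=\kappa_0/4$. Finally $(x_n)$ is weakly null. We show that a subsequence of $(x_n)$ is equivalent to the $c_0$-basis; by the isomorphism above, this suffices.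

**Step 2 (one $j$ for all branches, after removing a small part).** Let $\varepsilon=\kappa/(4M)$ and $c=\kappa/8$. Take $\lambda_0,\eta,n_0$ from Lemma 4 for $\varepsilon$, and $\lambda$ from (G) for $c$. Let $\mathcal K_j$ be the set of nodes $s$ for which there are a nonzero $v\in\mathcal V$ supported on levels $\ge j$ with last support node $s$, and a finite antichain $A$ with $\lambda(B_A)<1/j$, such that $|Tv|(A)\ge c$. Then $\mathcal K_{j+1}\subset\mathcal K_j$, so the open sets $U_j=B_{\mathcal K_j}$ decrease. If $b\in\bigcap_jU_j$, then for each $j$ some $s\in\mathcal K_j$ lies on $b$, and the corresponding $v$, supported on a chain with last node $s$, is in $\mathcal V(b)$. So $b$ would be $(c,\lambda)$-bad. Hence $\bigcap_jU_j=\emptyset$, and $\lambda_0(U_j)\to0$. Fix $j$ with $\lambda_0(U_j)<\eta$. Let $\mathcal K$ be the set of nodes equal to or extending some node of $\mathcal K_j$, and let $\mathcal R=D\setminus\mathcal K$.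

Discard finitely many $n$, so that $n\ge n_0$ and $\min I_n\ge j$. Let $x_n'$ be the restriction of $x_n$ to $\mathcal R$, and for a finite sum $y=\sum a_nx_n$ put $y'=\sum a_nx_n'$. A finite antichain $A\subset\mathcal K$ has $B_A\subset U_j$, so $\lambda_0(B_A)<\eta$ and $|y|(A)\le\varepsilon\|y\|$. As $y-y'$ is the restriction of $y$ to $\mathcal K$,
$$\|y-y'\|\le\varepsilon\|y\|,\qquad\|y'\|\le\|y\|,\qquad\|Ty'\|\ge\kappa\|y\|-M\varepsilon\|y\|=\tfrac34\kappa\|y\|.$$

**Step 3 (make the images into blocks).** Restriction to $\mathcal R$ and $T$ are operators, so $(Tx_n')$ is weakly null and hence coordinatewise null. As in Step 1, after passing to a subsequence (and relabeling) there are successive finite level-intervals $J_n$, with restriction projections $Q_n$, such that $\|Tx_n'-Q_nTx_n'\|\le\kappa2^{-n-2}$. The estimates of Step 2 concern all finite combinations, so they persist. As $|a_n|\le\|y\|$,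
$$\Big\|\sum a_nQ_nTx_n'\Big\|\ge\tfrac34\kappa\|y\|-\tfrac14\kappa\|y\|=\tfrac\kappa2\|y\|.\tag{4}$$

**Step 4 (truncate in the range against $\lambda$).** By Lemma 5 write $x_n'=\sum_{|s|\in I_n}\beta_n(s)v_s$; here $\operatorname{supp}v_s\subset\operatorname{supp}x_n'\subset\mathcal R$ and $\sum_s\beta_n(s)=\|x_n'\|\le1$. Let $K=Mj$. For $|s|\in I_n$ let $z_s(t)=Tv_s(t)$ if $|t|\in J_n$ and $|Tv_s(t)|\le K\lambda(V_t)$, and $z_s(t)=0$ otherwise. Put $r_s=Q_nTv_s-z_s$, $z_n=\sum_s\beta_n(s)z_s$ and $r_n=\sum_s\beta_n(s)r_s$, the sums being over $|s|\in I_n$. Then $Q_nTx_n'=z_n+r_n$.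

**Step 5 (the truncated part is $c_0$-like).** We have $|z_n(t)|\le\sum_s\beta_n(s)K\lambda(V_t)\le K\lambda(V_t)$, and the $z_n$ have disjoint supports. Since $\sum_{t\in A}\lambda(V_t)\le1$ for every antichain $A$,
$$\Big\|\sum a_nz_n\Big\|\le K\max|a_n| .\tag{5}$$

**Step 6 (the remainder: the error along each branch is at most $c$).** Let $A$ be a finite antichain, $A^n=\{t\in A:|t|\in J_n\}$, and $\Psi(s)=|r_s|(A^n)$ for $|s|\in I_n$. Then
$$\Big|\sum a_nr_n\Big|(A)=\sum_n|a_n||r_n|(A^n)\le\sum_n|a_n|\sum_{|s|\in I_n}\beta_n(s)\Psi(s).\tag{6}$$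
We check the hypothesis of Lemma 6 for $(x_n')$, $\Psi$ and $c$. Let $b\in C$ and, for finitely many $n$, let $s_n\in b$ with $|s_n|\in I_n$. It suffices to show $\sum_n\Psi(s_n)\le c$, because $A^n=\emptyset$ for all but finitely many $n$. Put
$$A_n=\{t\in A^n:|Tv_{s_n}(t)|>K\lambda(V_t)\},\qquad G=\bigcup A_n\subset A .$$
Then $\Psi(s_n)=|Tv_{s_n}|(A_n)$. If $G=\emptyset$, the sum is $0$. Otherwise it is positive. The $v_{s_n}\in\mathcal V(b)$ have disjoint supports, and the $A_n$ are disjoint with union an antichain. So by (2) there are signs such that $v=\sum\varepsilon_nv_{s_n}\in\mathcal V(b)$ satisfies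
$$0<\sum_n\Psi(s_n)\le|Tv|(G)\le M.$$
In particular $v\ne0$. Moreover, by the definition of $A_n$,
$$\lambda(B_G)=\sum_{t\in G}\lambda(V_t)<\frac1K\sum_n\Psi(s_n)\le\frac MK=\frac1j .$$
The vector $v$ is supported on levels $\ge j$, and its last support node belongs to $\mathcal R$, hence not to $\mathcal K_j$. By the definition of $\mathcal K_j$, $|Tv|(G)<c$. So $\sum_n\Psi(s_n)\le c$ in all cases.

**Step 7 (conclude).** Lemma 6 and (6) give $|\sum a_nr_n|(A)\le c\|y'\|$ for every finite antichain $A$, so $\|\sum a_nr_n\|\le\frac\kappa8\|y\|$. With (4) and (5), $\frac\kappa2\|y\|\le K\max|a_n|+\frac\kappa8\|y\|$, that is,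
$$\max|a_n|\le\Big\|\sum a_nx_n\Big\|\le\frac{8K}{3\kappa}\max|a_n| .$$
So the subsequence obtained is equivalent to the unit vector basis of $c_0$. By Step 1, $X$ contains a copy of $c_0$. $\square$

*Proof of Theorem A.* If (G) held, then $X$, containing no $\ell_1$, would contain $c_0$ by Proposition 7, contrary to hypothesis. So (G) fails, and Proposition 3 gives $R,U$ with $RTU=I_{S^1}$. $\square$

In particular the problem has the answer yes: an operator on $S^1$ that is an isomorphism on an infinite-dimensional reflexive subspace preserves a copy of $S^1$.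

## 9. Copies of $\ell_p$, equivalent conditions and the largest ideal

This supplement is not needed for the problem. It needs one more construction.

**Lemma 8.** $\ell_p$ embeds in $S^1$ for every $1<p<\infty$.

*Proof.* **Step 1 (independent functions with tails like $u^{-p}$).** Split the coordinates of $C$ into consecutive blocks $L_n$ with $|L_n|=n$, $n\ge1$, and let $k_n=1+\dots+n$. Let $\mathbb P$ be the fair-coin measure and $f_n=2^{i/p}$, where $i\in\{0,\dots,n\}$ is the number of initial zeros in the block $L_n$. The $f_n$ are independent, $f_n\ge1$, and $\mathbb P(f_n\ge2^{i/p})=2^{-i}$ for $0\le i\le n$. If $2^{(i-1)/p}<u\le2^{i/p}$ with $1\le i\le n$, then $\mathbb P(f_n\ge u)=2^{-i}$, which lies between $\frac12u^{-p}$ and $u^{-p}$. For $0<u\le1$ the probability is $1$, and for $u>2^{n/p}$ it is $0$. So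
$$\mathbb P(f_n\ge u)\le u^{-p}\quad(u>0),\qquad\mathbb P(f_n\ge u)\ge\tfrac12u^{-p}\quad(1\le u\le2^{n/p}).$$
As $f_n$ depends only on the first $k_n$ coordinates, we may put $x_n=\sum_{|s|=k_n}2^{-k_n}f_n(s)e_s$. Let $\sum|a_n|^p=1$ (finite sum).

**Step 2 (upper bound).** For an antichain $A$ the sets $V_s$, $s\in A$, are disjoint, so
$$\Big|\sum a_nx_n\Big|(A)=\mathbb E\sum_n\sum_{s\in A,\,|s|=k_n}1_{V_s}|a_n|f_n\le\mathbb E\sup_n|a_n|f_n .$$
Since $\mathbb P(\sup_n|a_n|f_n\ge t)\le\sum|a_n|^pt^{-p}=t^{-p}$, this is at most $1+\int_1^\infty t^{-p}dt=\frac p{p-1}$.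

**Step 3 (lower bound, by stopping when a term is first large).** Let $\delta=2^{-1/p}$. If some $|a_n|\ge\delta$, level $k_n$ shows that the norm is at least $|a_n|\mathbb Ef_n\ge\delta$. Otherwise let $g=\{n:|a_n|\ge\delta2^{-n/p}\}$. Since $\sum_{n\notin g}|a_n|^p\le\delta^p\sum2^{-n}\le\frac12$, we have $\sum_{n\in g}|a_n|^p\ge\frac12$. For $n\in g$ let $E_n=\{|a_n|f_n\ge\delta\}$. As $1\le\delta/|a_n|\le2^{n/p}$, $\mathbb P(E_n)\ge\frac12(|a_n|/\delta)^p=|a_n|^p$. By independence
$$\mathbb P\Big(\bigcup_{n\in g}E_n\Big)=1-\prod_{n\in g}(1-\mathbb P(E_n))\ge1-e^{-1/2}\ge\tfrac13 .$$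
Consider the nodes $s$ of levels $k_n$, $n\in g$, with $V_s\subset E_n$ and $V_s\cap E_m=\emptyset$ for all $m\in g$, $m<n$. They form an antichain: if $s<s'$ were two of them, with $|s|=k_m$, then $V_{s'}\subset V_s\subset E_m$, which is excluded for $s'$. Their sets $V_s$ cover $\bigcup_{n\in g}E_n$, and each contributes $2^{-k_n}|a_n|f_n(s)\ge\delta\,\mathbb P(V_s)$. So the norm is at least $\delta/3$. $\square$

**Theorem B.** For an operator $T:S^1\to S^1$ the following are equivalent:

1. $T$ preserves a copy of $S^1$;
2. $I_{S^1}=RTU$ for some operators $R,U$ on $S^1$;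
3. $T$ preserves a copy of $\ell_p$ for every $1<p<\infty$;
4. $T$ preserves a copy of $\ell_p$ for some $1<p<\infty$;
5. $T$ is an isomorphism on some infinite-dimensional reflexive subspace;
6. $T$ is an isomorphism on some infinite-dimensional closed subspace containing neither $c_0$ nor $\ell_1$;
7. (G) fails for $T$.

Consequently $\mathcal M=\{T\in\mathcal B(S^1):T\text{ does not preserve a copy of }S^1\}$, where $\mathcal B(S^1)$ is the algebra of operators on $S^1$, is a closed proper two-sided ideal of $\mathcal B(S^1)$ containing every proper two-sided ideal. In condition 6 neither $c_0$ nor $\ell_1$ can be dropped.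

*Proof.* **Step 1 (the equivalences).** 2⇒1 was shown after Theorem A. 1⇒3 is Lemma 8, applied inside the copy of $S^1$. 3⇒4 is trivial, 4⇒5 holds because $\ell_p$ is reflexive, and 5⇒6 was noted after Theorem A. 6⇒2 is Theorem A, and 7⇒2 is Proposition 3. For 4⇒7: if (G) held, Proposition 7 with $X\cong\ell_p$ would give $c_0\hookrightarrow\ell_p$, which is false.

**Step 2 ($\mathcal M$ is stable under multiplication).** If $PTQ$ is an isomorphism on $W\cong S^1$, then $Q|_W$ is bounded below, and so is $T|_{Q(W)}$; since $Q(W)\cong S^1$, $T\notin\mathcal M$. So $T\in\mathcal M$ implies $PTQ\in\mathcal M$. Scalar multiples are clear.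

**Step 3 (sums; here (G) is what helps).** By 1⇔7, $T\in\mathcal M$ if and only if (G) holds for $T$. Let $T_1,T_2\in\mathcal M$ and $c>0$. Take $\lambda_i$ from (G) for $T_i$ and $c/2$, and put $\lambda=\frac12(\lambda_1+\lambda_2)$. If $b$ is $(c/2,\lambda_i)$-good for $T_i$ with $j_i$, put $j=2\max(j_1,j_2)$. Then $\lambda(B_A)<1/j$ implies $\lambda_i(B_A)<2/j\le1/j_i$. Hence $|(T_1+T_2)v|(A)<c$ for $v\in\mathcal V(b)$ supported on levels $\ge j$. So $T_1+T_2$ satisfies (G).

**Step 4 (closedness).** Let $T$ be a limit of elements of $\mathcal M$ and $c>0$. Choose $T'\in\mathcal M$ with $\|T-T'\|<c/2$, and $\lambda$ from (G) for $T'$ and $c/2$. For $v\in\mathcal V$ and antichains $A$ we have $|Tv|(A)\le|T'v|(A)+c/2$, so $(c/2,\lambda)$-goodness for $T'$ gives $(c,\lambda)$-goodness for $T$. Thus $T$ satisfies (G).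

**Step 5 (proper and largest).** $I\notin\mathcal M$, so $\mathcal M$ is proper. By condition 2, an ideal containing some $T\notin\mathcal M$ contains $RTU=I$ and is not proper.

**Step 6 (neither space can be dropped).** The projections of Examples 2 and 3 are the identity on their ranges, isometric to $c_0$ and $\ell_1$. If one of them preserved a copy of $S^1$, its range would contain $S^1$, hence both $c_0$ and $\ell_1$, which is false. So neither preserves a copy of $S^1$, although the first is an isomorphism on an infinite-dimensional closed subspace without $\ell_1$ and the second on one without $c_0$. $\square$
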